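# Geometric thickness of graphs of bounded degree: lecture notes

Throughout, "graph on $[n]$" means a labelled simple graph with vertex set $[n]=\{1,\dots,n\}$. Logarithms are natural. The letters $C,C_0,C_1,\dots$ denote positive absolute constants, and a plain $C$ may change from line to line. We often use the elementary bound
$$\sum_{j\le t}\binom Nj\le\Big(\frac{eN}{t}\Big)^t\qquad(1\le t\le N).\tag{1}$$

## 1. A coarse triangulation of a plane straight-line graph

A finite set of points in the plane is in general position if no three of its points are collinear. All segments below join two points of such a set. Two of them with a common endpoint meet only there. Two with no common endpoint are either disjoint or cross at one point that is interior to both. A set of segments is non-crossing if no two of its members cross.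

We need two textbook facts. First, let $P$ be a finite set in general position whose convex hull is a triangle $abc$. Every non-crossing set of segments on $P$ extends to a maximal one. A maximal one contains $ab,bc,ca$ and cuts the triangle $abc$ into triangles with corners in $P$ and with no further point of $P$ in them. We call it a **triangulation** of $P$. All its faces, including the outer one, have three sides, so by Euler's formula it has $3|P|-6$ edges and $2|P|-5$ inner faces.

The second fact is the planar separator theorem, in the form of Lipton–Tarjan, *Applications of a planar separator theorem*, SIAM J. Comput. 9 (1980), Theorem 3. If the vertices of an $N$-vertex planar graph have nonnegative costs of total at most $1$ and $0<\varepsilon\le1$, then some set of $O(\sqrt{N/\varepsilon})$ vertices can be removed so that every remaining component has cost at most $\varepsilon$. Take all costs equal to $1/N$ and $\varepsilon=r/N$ (and remove nothing if $r>N$). With a suitable integer $C_0\ge1$, this says: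

**Separator theorem.** For every $r\ge1$, every $N$-vertex planar graph has a set of at most $C_0N/\sqrt r$ vertices whose removal leaves only components with at most $r$ vertices.

The $L\times L$ grid shows what to expect. Put $t=\lfloor\sqrt r\rfloor+1$ and remove every row and column whose index is divisible by $t$. At most $2L\cdot L/t\le 2L^2/\sqrt r$ vertices go, and the remaining blocks have at most $(t-1)^2\le r$ vertices.

Here is the construction on which everything turns. A plane graph is replaced by a triangulation $Q$ on very few of its vertices, each of whose triangles sees only one small piece of the rest.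

**Proposition 1 (coarse triangulation).** Let $abc$ be a triangle and $W\neq\emptyset$ a finite set of points in its interior, with $W\cup\{a,b,c\}$ in general position. Let $E$ be a non-crossing set of segments on $W$, let $r\ge1$ be an integer, and put $N=|W|+3$. Then there are a triangulation $T\supseteq E$ of $W\cup\{a,b,c\}$, a set $S$ with $\{a,b,c\}\subseteq S\subseteq W\cup\{a,b,c\}$, and a triangulation $Q$ of $S$ such that:

1. $|S|\le C_0N/\sqrt r+3$, and every component of $T-S$ has at most $r$ vertices.
2. Every vertex of $W\setminus S$ lies in the interior of exactly one inner triangle of $Q$, and any two vertices of $W\setminus S$ in the same inner triangle of $Q$ lie in the same component of $T-S$.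
3. Let $K_1,\dots,K_h$ be the components of $T-S$, and let $N_j\subseteq S$ be the set of vertices of $S$ with a $T$-neighbor in $K_j$. Then $h\le2|S|-5$ and $\sum_j|N_j|\le6|S|$.

*Proof.* **Step 1: construct $T$, $S$ and $Q$.** The segments $ab,bc,ca$ are sides of the convex hull, so they cross nothing. Let $T$ be a triangulation of $W\cup\{a,b,c\}$ containing $E$. It is a planar graph on $N$ vertices. Take the set given by the separator theorem and add $a,b,c$ to it. This is $S$, and (1.) holds, since removing more vertices does not enlarge components. The induced subgraph $T[S]$ is a non-crossing set of segments on $S$, and the convex hull of $S$ is $abc$. So $T[S]$ extends to a triangulation $Q$ of $S$, with $3|S|-6$ edges and $2|S|-5$ inner triangles. A vertex of $W\setminus S$ lies inside $abc$ and, by general position, on no edge of $Q$, so it is interior to exactly one inner triangle.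

**Step 2: one triangle of $Q$ sees one component.** Let $x,y\in W\setminus S$ be distinct vertices in the interior of the same inner triangle $t$ of $Q$. If $xy$ is an edge of $T$ we are done. Suppose it is not, and walk along the segment $xy$. It stays in the interior of $t$, because that interior is convex. By general position its relative interior contains no vertex. An edge of $T$ with an endpoint $x$ or $y$ meets the segment only at that endpoint. Any other edge meets it at most once, at a proper crossing. Different edges meet it at different points, since edges of $T$ do not cross one another. So the walk passes through faces $\tau_0,\tau_1,\dots,\tau_p$ of $T$, crossing an edge $e_j$ on the way from $\tau_{j-1}$ to $\tau_j$.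

All these faces lie inside $abc$, so they are triangles. The vertex $x$ is in the closure of $\tau_0$, so it is one of its three corners. In the same way $y$ is a corner of $\tau_p$. The edge $e_j$ meets the interior of $t$. No edge of $Q$ does, so $e_j\notin Q$, and since $T[S]\subseteq Q$ we get $e_j\notin T[S]$. Hence $e_j$ has an endpoint $w_j\notin S$. Now $x,w_1$ are corners of $\tau_0$, next $w_j,w_{j+1}$ are corners of $\tau_j$, and $w_p,y$ are corners of $\tau_p$ (if $p=0$, then $x,y$ are both corners of $\tau_0$). Two corners of a triangular face are equal or adjacent. So in the sequence $x,w_1,\dots,w_p,y$ consecutive vertices are equal or adjacent, and all are outside $S$. Hence $x$ and $y$ lie in one component of $T-S$. This proves (2.).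

**Step 3: few components with few contacts.** Assign to each component an inner triangle of $Q$ that contains one of its vertices. By Step 2 different components get different triangles, so $h\le2|S|-5$. For the contacts, contract each $K_j$ to one vertex, delete the edges inside $S$, and merge parallel edges. There are no edges between different $K_j$, so the result is a simple bipartite planar graph with $\sum_j|N_j|$ edges and $p=|S|+h\le3|S|$ vertices, where $p\ge3$. Such a graph has at most $2p-4$ edges, so $\sum_j|N_j|\le6|S|$. $\qquad\blacksquare$

The converse of (2.) is false: one component may be spread over several triangles. Take $a=(0,10)$, $b=(-10,-5)$, $c=(10,-6)$, $d=(0,0)$, $u=(-1,3)$, $v=(1,4)$, $E=\{uv\}$ and $S=\{a,b,c,d\}$. Then $Q$ consists of $abc$ and the three segments from $d$. The segment $uv$ crosses $ad$ at $(0,\tfrac72)$, so $ad\notin T$. The vertex $u$ lies in the triangle $abd$ and $v$ in $acd$, but $\{u,v\}$ is one component of $T-S$. So "which triangle belongs to which component" is a many-to-one map.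

This is what the construction is for. Suppose we are told the short data: $S$, $Q$, the map from inner triangles of $Q$ to component numbers, the sets $N_j$, and the edges of $E$ inside $S$. Suppose we are also told in which triangle of $Q$ each vertex of $W\setminus S$ lies. Then we know all the sets $K_j$. Every edge of $E\subseteq E(T)$ not inside $S$ joins two vertices of some $K_j$, or joins $K_j$ to $N_j$. So it is one of at most
$$\sum_j\Big(\tfrac12|K_j|^2+|K_j||N_j|\Big)\le\tfrac12r|W|+6r|S|\tag{2}$$
known pairs, where we used $|K_j|\le r$, $\sum_j|K_j|\le|W|$ and (3.). Thus a plane graph is nearly determined by where its vertices lie relative to the few segments of $Q$. We shall use this for several plane graphs drawn on the same points, in order to count them.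

## 2. Geometric thickness and the degree threshold

**Definition.** A geometric drawing of a graph $G$ represents the vertices by distinct points in the plane, no three collinear, and each edge by the straight segment joining its endpoints. The geometric thickness $\operatorname{gt}(G)$ is the minimum integer $k$ such that some geometric drawing of $G$ has an edge coloring with $k$ colors in which any two crossing edges receive different colors. For a class $\mathcal C$ of graphs, $\operatorname{gt}(\mathcal C)$ is the supremum of $\operatorname{gt}(G)$ over $G\in\mathcal C$, possibly $\infty$. We write $\mathcal D_\Delta$ for the class of finite simple graphs of maximum degree at most $\Delta$.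

Each color class is then a plane straight-line graph, and all classes use the same placement of the vertices.

The placement matters. Draw $K_5$ on five points in convex position. The five diagonals cross in the pattern of a $5$-cycle, which needs three colors. Now put $a=(0,5)$, $b=(-5,-4)$, $c=(5,-4)$, $p=(-1,0)$, $q=(1,0)$. Without $bq$, the other nine edges cut the triangle $abc$ into the triangles $abp$, $apq$, $aqc$, $pqc$, $bpc$. The segment $bq$ is the second diagonal of the convex quadrilateral $bcqp$, and it crosses only $cp$, at $(0,-\tfrac23)$. So two colors suffice. Since $K_5$ is not planar, $\operatorname{gt}(K_5)=2$.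

Degrees $1$ and $2$ are immediate. A graph in $\mathcal D_2$ is a disjoint union of cycles and paths. These can be drawn as disjoint convex polygons and polygonal arcs with all vertices in general position, so $\operatorname{gt}(\mathcal D_1)=\operatorname{gt}(\mathcal D_2)=1$. In degree $3$ the value $1$ already fails, since $K_{3,3}$ is not planar. The following is known.

**Theorem (Duncan, Eppstein and Kobourov).** $\operatorname{gt}(\mathcal D_4)\le2$.

**Theorem (Barát, Matoušek and Wood).** $\operatorname{gt}(\mathcal D_\Delta)=\infty$ for all $\Delta\ge9$. In particular, for every $\Delta\ge9$ and every fixed $\varepsilon>0$ there exist $\Delta$-regular $n$-vertex graphs, for arbitrarily large $n$, with geometric thickness $\Omega(\sqrt\Delta\,n^{1/2-4/\Delta-\varepsilon})$ as $n\to\infty$.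

The problem, from Vida Dujmović and David R. Wood, "Graph Treewidth and Geometric Thickness Parameters", arXiv:math/0503553 (2005), is to decide for $\Delta=5,6,7,8$ whether a fixed number of colors suffices for all graphs of maximum degree $\Delta$. We shall prove the following.

**Theorem 2.** For every $\Delta\ge5$, $\operatorname{gt}(\mathcal D_\Delta)=\infty$.

In particular this holds for $\Delta=5,6,7,8$. With the theorem of Duncan, Eppstein and Kobourov, and $\mathcal D_\Delta\subseteq\mathcal D_4$ for $\Delta\le4$, we get: $\operatorname{gt}(\mathcal D_\Delta)<\infty$ if and only if $\Delta\le4$.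

**Theorem 3.** There is an absolute constant $c>0$ such that for every fixed $\Delta\ge5$, as $n\to\infty$ with $\Delta n$ even, all but an $o(1)$ fraction of the $\Delta$-regular graphs on $[n]$ have geometric thickness at least
$$c\sqrt\Delta\;n^{1/2-2/\Delta}(\log n)^{-1+2/\Delta}-1.$$

So $4/\Delta$ in the exponent above becomes $2/\Delta$. For $\Delta=5$ the exponent is $1/10$.

**Theorem 4.** For all $k\ge2$ and $n\ge3$, the number $g_k(n)$ of graphs on $[n]$ with geometric thickness at most $k$ satisfies
$$n^{2n}\,C^{-n}\le g_k(n)\le n^{2n}(\log n)^{Ckn}.$$
In particular $g_k(n)=n^{(2+o(1))n}$ for each fixed $k\ge2$.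

## 3. Orientation patterns and the exponent 4

The plan is to compare two counts. If all graphs of maximum degree $5$ had geometric thickness at most $k$, there could not be more of them on $[n]$ than there are graphs of geometric thickness at most $k$. The first count is easy.

**Lemma 5.** Let $d\ge1$ and let $n\ge2$ be even. At least $n^{dn/2}C_d^{-n}$ graphs on $[n]$ have maximum degree at most $d$, where $C_d=e^d2^{d^2/2}$.

*Proof.* The number of perfect matchings of $K_n$ is
$$(n-1)!!=\frac{n!}{2^{n/2}(n/2)!}\ge\frac{(n/e)^n}{2^{n/2}(n/2)^{n/2}}=n^{n/2}e^{-n}.\tag{3}$$
The union of $d$ perfect matchings has maximum degree at most $d$ and at most $dn/2$ edges. A given graph arises from at most $(2^d)^{dn/2}$ ordered $d$-tuples of matchings, because such a tuple is determined by assigning to each edge the set of indices of the matchings that contain it. Divide $(n^{n/2}e^{-n})^d$ by $2^{d^2n/2}$. $\qquad\blacksquare$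

For $d=5$ this gives $n^{5n/2}C^{-n}$ graphs. The argument must use that all color classes share one placement. A matching is a planar graph, so each graph counted in Lemma 5 for $d=5$ is an abstract union of five planar graphs.

To count placements, recall the orientation of three points: $[x,y,z]\in\{1,-1,0\}$ is the sign of
$$(y_1-x_1)(z_2-x_2)-(y_2-x_2)(z_1-x_1),$$
a polynomial of degree $2$ in the coordinates. It is $+1$ for a counterclockwise triple, and $0$ exactly for collinear points. For example, $[(0,0),(1,0),(0,1)]=+1$. It changes sign when two arguments are swapped. If $v$ is on none of the three lines spanned by $x,y,z$, then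
$$v\text{ is inside the triangle }xyz\iff[x,y,v]=[y,z,v]=[z,x,v].\tag{4}$$
Indeed, the determinants for $(x,y,v)$, $(y,z,v)$, $(z,x,v)$ add up to that for $(x,y,z)$, and divided by it they are the barycentric coordinates of $v$. These sum to $1$, so they all have the same sign if and only if they are all positive.

**Theorem (Warren, Trans. Amer. Math. Soc. 133 (1968)).** For $M\ge D$ real polynomials of degree at most $d$ ($d\ge1$) in $D$ variables, the number of sign vectors in $\{\pm1\}^M$ attained at points where no polynomial vanishes is at most $(4edM/D)^D$.

For instance, with $D=1$ the polynomials $x-1,\dots,x-M$ attain $M+1$ sign vectors, and the bound is $4eM$.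

The natural first attempt is to record the orientations of all triples of vertices. Here $D=2n$, $d=2$ and $M=\binom n3\le n^3/6$ (and $M\ge D$ for $n\ge5$), so the number of patterns is at most
$$\Big(\frac{4e\cdot2\cdot n^3/6}{2n}\Big)^{2n}=\Big(\frac{2e}{3}n^2\Big)^{2n}=n^{4n}C^n .$$
Even if everything else in the description of the graph were free, this bound contradicts Lemma 5 only if $\Delta/2>4$, that is, for $\Delta\ge9$. For $\Delta\le8$ the comparison gives nothing. Sharper estimates of the number of patterns cannot help, by the following remark.

**Remark 6.** At least $n^{4n}C^{-n}$ orientation patterns of $n$ labelled points in general position occur. Build the points one at a time, keeping these conditions: no three points are collinear, no two of the lines spanned by them are parallel, and no three of these lines meet outside the points. Let $q_1,\dots,q_j$ be placed, $j\ge4$. Two spanned lines with a common $q_a$ meet only there, so two lines meeting outside the points use disjoint pairs. There are $3\binom j4$ pairs of disjoint pairs, and they give distinct crossing points. An arrangement of lines has at least as many regions as crossing points, because each added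 line creates at least as many new regions as there are new crossing points on it. So there are at least $3\binom j4\ge3j^4/256$ regions. In each region choose one position $p$ for $q_{j+1}$. A bad $p$ lies on a line through some $q_a$ and a crossing point of two other lines spanned by pairs that avoid $q_a$ and are disjoint from each other (such a crossing point is not $q_a$), or on a line through $q_a$ parallel to a spanned line. There are finitely many such lines, so each region contains a good $p$. Two different sequences of choices first differ at some step. There the two positions are separated by a line $q_aq_b$, so some orientation differs. The number of patterns is at least $\prod_{j=4}^{n-1}3j^4/256\ge(3/256)^n((n-1)!/6)^4\ge n^{4n}C^{-n}$.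

So we must record fewer orientations. Suppose only the signs $[x,y,z]$ with $xy$ in a set $F$ of $q\ge2$ pairs, and $z$ arbitrary, are recorded. Then $M$ is about $qn$ instead of $n^3$, and Warren's bound is about $(4eq)^{2n}$. With $q\le n$ this is $n^{2n}C^n$, which is smaller than $n^{5n/2}C^{-n}$ for large $n$. By (2) and (4), the orientations needed are those along the edges of the coarse triangulations of the color classes. But the set $F$ must itself be described before its signs are recorded. A plain list of all edges of the fine triangulations $T_i$ costs a factor $n^{\Theta(n)}$ if some $T_i$ has order $n$ vertices. If the sets $S_i$ have total size $O(n/\log n)$, a list of the edges of the $Q_i$ costs only $n^{O(n/\log n)}=e^{O(n)}$. The separator size decides the matter.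

## 4. Counting layered drawings by their coarse triangles

**Lemma 7 (counting lemma).** Let $n\ge3$ and $k,m,r\ge1$ be integers and $s=6C_0m/\sqrt r+3k$. Let $A$ be the number of subsets of $[n]\times[k]$ of size at most $2m$. The number of graphs on $[n]$ with at least one and at most $m$ edges and geometric thickness at most $k$ is at most
$$A\cdot n^{Cs}\cdot(Cs)^{2n+6}\cdot(Cr)^m.$$

*Proof.* We attach to each such graph $G$ four pieces of data (D1)–(D4) from which $G$ can be recovered, and multiply the numbers of choices.

**Step 1: coarsen every color class at once.** Fix a geometric drawing of $G$ with color classes $E_1,\dots,E_k$, which partition the edges. Identify vertices with points. Add points $a,b,c$ such that the triangle $abc$ has all vertices in its interior and the $n+3$ points are in general position. Put $V^+=[n]\cup\{a,b,c\}$. Let $V_i$ be the set of endpoints of the edges of $E_i$, let $n_i=|V_i|$, and let $I=\{i:E_i\ne\emptyset\}$. Then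
$$\sum_in_i\le2|E(G)|\le2m,\qquad1\le|I|\le\min(k,m).$$
For $i\in I$ apply Proposition 1 to $W=V_i$ and $E=E_i$. This gives $T_i,S_i,Q_i$, components $K^i_1,\dots,K^i_{h_i}$ of $T_i-S_i$, and contact sets $N^i_j$. Put $s_i=|S_i|\ge3$. Since $n_i\ge2$ we have $n_i+3\le3n_i$, so $\sum_{i\in I}(n_i+3)\le6m$. Summing (1.) of Proposition 1 over $I$ gives
$$\sum_{i\in I}s_i\le\frac{6C_0m}{\sqrt r}+3|I|\le s,\qquad\sum_{i\in I}s_i\le(6C_0+3)m,\tag{5}$$
the second because $r\ge1$ and $|I|\le m$.

**Step 2 (D1): record which vertices each color uses.** The sets $V_1,\dots,V_k$ form the subset $\{(v,i):v\in V_i\}$ of $[n]\times[k]$, of size at most $2m$. There are at most $A$ choices. This also determines $I$, since $i\in I$ if and only if $V_i\ne\emptyset$.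

**Step 3 (D2): record the coarse triangulations.** For each $i\in I$ record the size $s_i$ and then the following items.

- The set $S_i\subseteq V^+$: at most $(n+3)^{s_i}$ choices.
- The edge set of $Q_i$, at most $3s_i$ pairs from $S_i$: at most $(n+3)^{6s_i}$ choices.
- The vertex triples of the inner triangles of $Q_i$, at most $2s_i$ triples: at most $(n+3)^{6s_i}$ choices.
- A map $\pi_i$ from the inner triangles to $\{1,\dots,2s_i\}$ with $\pi_i(t)=j$ if $t$ contains a vertex of $K^i_j$, and $\pi_i(t)$ arbitrary if $t$ contains no vertex of $V_i\setminus S_i$. It is well defined by (2.), and its range suffices because $h_i\le2s_i$. There are at most $(2s_i)^{2s_i}\le(n+3)^{4s_i}$ choices.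
- The sets $N^i_j$, as a set of at most $6s_i$ pairs $(j,u)$ with $j\le2s_i$ and $u\in S_i$, by (3.): at most $(1+2s_i^2)^{6s_i}\le(n+3)^{18s_i}$ choices, as $1+2x^2\le x^3$ for $x\ge3$.
- The edges of $E_i$ with both ends in $S_i$. They form a planar graph on at least $3$ vertices, so there are at most $3s_i$ of them: at most $(1+s_i^2)^{3s_i}\le(n+3)^{9s_i}$ choices.

For given sizes the product over $i\in I$ is at most $(n+3)^{44\sum s_i}\le n^{88s}$, by (5) and $n+3\le n^2$. The sizes themselves can be chosen in at most $(n+3)^{|I|}\le n^{2|I|}\le n^s$ ways, since $|I|\le k\le s/3$. So (D2) has at most $n^{89s}$ choices.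

**Step 4 (D3): record orientations along the coarse edges.** Let $F=\bigcup_{i\in I}E(Q_i)$ and $q=|F|$. Then $3\le q\le3s$ by (5), and $F$ is a known set of pairs in $V^+$ once (D2) is given. Record $[x,y,z]\in\{\pm1\}$ for all $xy\in F$ (each pair in a fixed order) and all $z\in V^+\setminus\{x,y\}$. These are signs of at most $q(n+3)$ polynomials of degree $2$ in the $2(n+3)$ coordinates of the points of $V^+$, and none of them vanishes at our drawing. Repeat polynomials so that there are exactly $q(n+3)\ge2(n+3)$. By Warren's theorem the number of choices is at most
$$\Big(\frac{4e\cdot2\cdot q(n+3)}{2(n+3)}\Big)^{2(n+3)}=(4eq)^{2n+6}\le(12e\,s)^{2n+6}.$$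

**Step 5 (D4): pick the remaining edges from a short list.** Let $i\in I$ and $v\in V_i\setminus S_i$. By (D2) we know the triples of inner triangles $xyz$ of $Q_i$. Their sides belong to $F$, so (D3) and criterion (4) tell us which of them contains $v$. Via $\pi_i$ we know in which $K^i_j$ the vertex $v$ lies. Thus all sets $K^i_j$ are known, and by (2) every edge of $E_i$ not inside $S_i$ is one of at most $\tfrac12rn_i+6rs_i$ known pairs. Sum over $i\in I$ and use $\sum n_i\le2m$ and (5). In total there are at most
$$rm+6r(6C_0+3)m=B,\qquad B=(36C_0+19)\,rm,$$
candidates $(i,\text{pair})$, all known. Record which of them are edges of $E_i$. This is a subset of size at most $m$ of a known set of size at most $B$, and $B\ge m$. By (1) there are at most $(eB/m)^m=(Cr)^m$ choices.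

**Step 6: recover the graph.** The edges of $E_i$ inside $S_i$ are in (D2) and the others are in (D4). So the data determine every $E_i$ and hence $G$. Multiplying the four bounds proves the lemma. $\qquad\blacksquare$

The parameter $r$ balances two costs. Let $m$ be of order $n$ and $k$ fixed. The factor $n^{Cs}$, with $s=O(n/\sqrt r)+3k$, is $n^{o(n)}$ once $r\to\infty$. The factor $(Cr)^m$ is $n^{o(n)}$ as long as $\log r=o(\log n)$. We shall always take
$$r=\lceil\log^2n\rceil,$$
so that $\sqrt r\ge\log n$, and $r\le2\log^2n$ for $n\ge3$, because then $\log^2n>1$.

## 5. Maximum degree at least 5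

*Proof of Theorem 2.* **Step 1: reduce to degree $5$.** Since $\mathcal D_5\subseteq\mathcal D_\Delta$ for $\Delta\ge5$, it is enough to show $\operatorname{gt}(\mathcal D_5)=\infty$. Suppose that $\operatorname{gt}(\mathcal D_5)\le k<\infty$, where $k\ge1$ is an integer, and let $n$ be even and large.

**Step 2: bound the number of graphs from above.** A graph on $[n]$ of maximum degree at most $5$ has at most $m=5n/2$ edges, and by assumption its geometric thickness is at most $k$. Apply Lemma 7 with this $m$ and $r=\lceil\log^2n\rceil$. Trivially $A\le2^{kn}$. Further,
$$s\le\frac{15C_0n}{\log n}+3k\le\frac{Cn}{\log n}\qquad(n\ge n_0(k)),$$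
so $n^{Cs}=e^{Cs\log n}\le e^{Cn}$. Counting also the edgeless graph, there are at most
$$1+2^{kn}\cdot e^{Cn}\cdot(Cn)^{2n+6}\cdot(C\log^2n)^{5n/2}=n^{2n+o(n)}$$
graphs on $[n]$ of maximum degree at most $5$. Here $k$ is fixed, so $2^{kn}$ and $e^{Cn}$ are $n^{o(n)}$, and $(C\log^2n)^{5n/2}=e^{O(n\log\log n)}=n^{o(n)}$.

**Step 3: compare.** By Lemma 5 with $d=5$ there are at least $n^{5n/2}C^{-n}$ such graphs. For large $n$ this exceeds $n^{2n+o(n)}$, a contradiction. Hence $\operatorname{gt}(\mathcal D_5)=\infty$. $\qquad\blacksquare$

For maximum degree $4$ the same comparison is between $n^{2n}C^{-n}$ and $n^{2n+o(n)}$. It gives no contradiction, as must be the case, since $\operatorname{gt}(\mathcal D_4)\le2$.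

## 6. Almost all $\Delta$-regular graphs

For this we need the number of regular graphs.

**Theorem (Bender–Canfield, J. Combin. Theory Ser. A 24 (1978)).** For fixed $\Delta$ and $\Delta n$ even, the number of $\Delta$-regular graphs on $[n]$ is
$$(1+o(1))\,e^{-(\Delta^2-1)/4}\frac{(\Delta n)!}{(\Delta n/2)!\,2^{\Delta n/2}(\Delta!)^n}.$$

*Proof of Theorem 3.* **Step 1: set the number of colors.** Fix $\Delta\ge5$. Let
$$k=\lfloor c\sqrt\Delta\,n^{1/2-2/\Delta}(\log n)^{-1+2/\Delta}\rfloor$$
with an absolute constant $c\in(0,1]$ chosen in Step 4. Graphs with geometric thickness greater than $k$ satisfy the bound in the theorem. So it suffices to show that only an $o(1)$ fraction of the $\Delta$-regular graphs on $[n]$ have geometric thickness at most $k$. Since $1/2-2/\Delta>0$, we have $k\ge\Delta$ for large $n$.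

**Step 2: bound the graphs of small geometric thickness from above.** Apply Lemma 7 with $m=\Delta n/2$ and $r=\lceil\log^2n\rceil\le2\log^2n$. We estimate each factor for large $n$ and write it as a power with exponent $\Delta n/2$.

- As $2m=\Delta n\le kn$, (1) gives $A\le(ekn/(\Delta n))^{\Delta n}=\big[(ek/\Delta)^2\big]^{\Delta n/2}$.
- We have $k\le\sqrt{\Delta n}$, so $3k\le\Delta n/\log n$ for large $n$, and $s\le3C_0\Delta n/\log n+3k\le C\Delta n/\log n$. Hence $n^{Cs}\le e^{C\Delta n}=[e^{2C}]^{\Delta n/2}$.
- $(Cs)^6\le e^{\Delta n}$, and $(Cs)^{2n}\le\big[(C\Delta n/\log n)^{4/\Delta}\big]^{\Delta n/2}$.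
- $(Cr)^m\le[C\log^2n]^{\Delta n/2}$.

Therefore the number of $\Delta$-regular graphs on $[n]$ with geometric thickness at most $k$ is at most
$$\Big[C\Big(\frac k\Delta\Big)^2\log^2n\,\Big(\frac{C\Delta n}{\log n}\Big)^{4/\Delta}\Big]^{\Delta n/2}\le\Big[C_1\frac{k^2}{\Delta^2}\,n^{4/\Delta}(\log n)^{2-4/\Delta}\Big]^{\Delta n/2}.$$
Here we used $(C\Delta)^{4/\Delta}\le C$: we may take $C\ge1$, so $C^{4/\Delta}\le C$, and $\Delta^{4/\Delta}=e^{4(\log\Delta)/\Delta}\le e^{4/e}$. The constant $C_1$ depends neither on $\Delta$ nor on $c\in(0,1]$. Insert $k^2\le c^2\Delta\,n^{1-4/\Delta}(\log n)^{-2+4/\Delta}$: the bound is at most $\big[C_1c^2\,n/\Delta\big]^{\Delta n/2}$.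

**Step 3: bound all regular graphs from below.** With $N=\Delta n$ the fraction in the Bender–Canfield formula is $(N-1)!!/(\Delta!)^n$. By (3), $(N-1)!!\ge N^{N/2}e^{-N}$, and $\Delta!\le\Delta^\Delta$. So for large $n$, with some $c_\Delta>0$, there are at least
$$c_\Delta(\Delta n)^{\Delta n/2}e^{-\Delta n}\Delta^{-\Delta n}=c_\Delta\Big[\frac n{e^2\Delta}\Big]^{\Delta n/2}$$
$\Delta$-regular graphs on $[n]$.

**Step 4: compare.** Choose $c\in(0,1]$ with $C_1c^2\le1/(4e^2)$. The fraction of $\Delta$-regular graphs on $[n]$ with geometric thickness at most $k$ is at most
$$c_\Delta^{-1}\big[C_1c^2e^2\big]^{\Delta n/2}\le c_\Delta^{-1}4^{-\Delta n/2}\to0.\qquad\blacksquare$$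

## 7. The number of graphs of geometric thickness at most $k$

*Proof of Theorem 4.* **Step 1: the upper bound.** A graph on $[n]$ with geometric thickness at most $k$ is a union of $k$ planar graphs, so it has at most $m=3kn$ edges. Apply Lemma 7 with $r=\lceil\log^2n\rceil\le2\log^2n$. Here $A\le2^{kn}$. As $\log n\le n$,
$$s\le\frac{18C_0kn}{\log n}+3k\le\frac{Ckn}{\log n},$$
so $n^{Cs}\le e^{Ckn}$. Also $s\le Ckn$, and $2n+6\le4n$ for $n\ge3$, so
$$(Cs)^{2n+6}\le(Ckn)^{2n+6}\le n^{2n}\cdot n^6\cdot(Ck)^{4n}\le n^{2n}e^{Ckn},$$
where we used $n^6\le e^{6n}$ and $\log(Ck)\le Ck$. Adding one for the edgeless graph,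
$$g_k(n)\le1+2^{kn}\,e^{Ckn}\,n^{2n}\,e^{Ckn}\,(C\log^2n)^{3kn}\le n^{2n}(\log n)^{Ckn}\qquad(n\ge3).$$
The last step absorbs constants to the power $kn$: since $\log n\ge\log3>1$, we have $e^{kn}\le(\log n)^{kn/\log\log3}$.

**Step 2: the lower bound.** Let $n$ be even. By Lemma 5 with $d=4$ there are at least $n^{2n}C^{-n}$ graphs on $[n]$ of maximum degree at most $4$. By the theorem of Duncan, Eppstein and Kobourov all of them have geometric thickness at most $2\le k$. If $n$ is odd, use graphs on $[n-1]$ and leave the vertex $n$ isolated. This gives at least $(n-1)^{2(n-1)}C^{-n}$ graphs, and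
$$(n-1)^{2(n-1)}=n^{2n}\,n^{-2}\Big(1-\frac1n\Big)^{2(n-1)}\ge n^{2n}\,n^{-2}e^{-2}\ge n^{2n}C^{-n}.$$

**Step 3: fixed $k$.** Since $(\log n)^{Ckn}=n^{Ckn\log\log n/\log n}=n^{o(n)}$ for fixed $k$, and $C^{-n}=n^{-o(n)}$, the two bounds give $g_k(n)=n^{(2+o(1))n}$. $\qquad\blacksquare$

**Remark 8.** By Theorem 4, any class that contains at least $n^{(2+\varepsilon)n}$ labelled $n$-vertex graphs for infinitely many $n$, for some fixed $\varepsilon>0$, has unbounded geometric thickness: for each fixed $k$ this number exceeds $g_k(n)=n^{(2+o(1))n}$ for large such $n$. The exponent $2$ cannot be lowered. The class $\mathcal D_4$ has geometric thickness at most $2$, and it has $n^{(2+o(1))n}$ labelled members, by the lower bound in Step 2 above and the upper bound $g_2(n)$.
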